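\title{Taming forms and invariant forms in Novikov classes of surfaces with a global spherical shell}

\begin{abstract}
Let $S=(M,J)$ be a compact complex surface with a global spherical shell and let $L$ be a flat real line bundle with positive holonomy. We prove that every Novikov class in $H^2(M,L^*)$ that contains a closed form taming $J$ also contains a positive-definite $J$-invariant form. This answers a question of Apostolov, Bailey and Dloussky. We also determine the bundles $L$ and the classes for which such forms exist. The main step is a rigidity statement: for the bundles that carry a taming form, every positive pluriclosed $L$-valued $(1,1)$-current on $S$ is closed. It follows from Harnack's inequality along the leaves of a foliation preserved by the contracting germ of the surface.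
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $M$ be a compact manifold. A \emph{flat positive real line bundle} $L$ over $M$ is the flat bundle given by a representation $\pi_1(M)\to\mathbb R_{>0}$. Its flat connection induces a differential $d_L$ on $L$-valued forms with $d_L^2=0$, and the dual $L^*$ is a bundle of the same kind. The cohomology $H^\bullet(M,L^*)$ of the complex $(\Omega^\bullet(M,L^*),d_{L^*})$ is the \emph{Novikov cohomology}. Since the holonomy is positive, $L^*$ has a positive nowhere-vanishing section. Such a section identifies $L^*$-valued forms with ordinary forms and $d_{L^*}$ with $d+\theta\wedge$ for a closed real $1$-form $\theta$; another section changes $\theta$ by an exact form. Two positive sections differ by a positive function, so it makes sense to say that an element of $L^*$ is positive.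

Let now $S=(M,J)$ be a compact connected complex surface. A flat holomorphic line bundle $\mathcal L$ is \emph{of real type} if $\mathcal L=L\otimes\mathbb C$ with $L$ as above. A real $L^*$-valued $2$-form $\omega$ is \emph{$J$-invariant} if $\omega(JX,JY)=\omega(X,Y)$ for all $X,Y$, that is, if it has type $(1,1)$; an invariant form is \emph{positive-definite} if $\omega(X,JX)>0$ for all $X\ne0$. In general $\omega=\omega^{1,1}+\beta$, where $\omega^{1,1}$ is the $J$-invariant part and $\beta=\omega^{2,0}+\omega^{0,2}$ satisfies $\beta(JX,JY)=-\beta(X,Y)$. Taking $Y=JX$ gives $\beta(X,JX)=0$. Hence $\omega(X,JX)>0$ for all $X\neq0$ exactly when $\omega^{1,1}$ is positive-definite. A \emph{taming form} is a real $d_{L^*}$-closed $L^*$-valued $2$-form with this property.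

These notions are local conformal versions of familiar ones. If $d\omega+\theta\wedge\omega=0$ and $\theta=df$ on an open set, then $e^f\omega$ is closed there. So a taming form is locally a positive multiple of a symplectic form that tames $J$, and a $J$-invariant taming form is locally a positive multiple of a K\"ahler form. Taming is an open condition and invariance is a rigid one. It is natural to ask whether the first can be improved to the second without changing the cohomology class. The invariant part $\omega^{1,1}$ does not do this, since it is not closed in general.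

A compact complex surface is in \emph{class VII} if $b_1(M)=1$ and its Kodaira dimension is $-\infty$; it is \emph{minimal} if it contains no exceptional curve of the first kind. It has a \emph{global spherical shell} if some open set $V\subset M$ is biholomorphic to a neighborhood of the standard sphere $S^3\subset\mathbb C^2\setminus\{0\}$ and $M\setminus V$ is connected. The following question comes from \cite{ABD}.

\medskip
\noindent\textbf{Question.} \emph{Let $S$ be a minimal surface of class VII with a global spherical shell, and let $\mathcal L=L\otimes\mathbb C$ be a flat line bundle of real type with $H^0(S,\mathcal L^{n})=0$ for all $n\ge1$. Let $\omega$ be an $L^*$-valued taming form. Does the class $[\omega]\in H^2(M,L^*)$ contain a positive-definite $J$-invariant form? That is, is there an $L^*$-valued $1$-form $\alpha$ such that $\omega+d_{L^*}\alpha$ is $J$-invariant and positive-definite?}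

\subsection{Results}

The answer is yes. Minimality is not needed, and the hypothesis on $H^0$ holds automatically.

\begin{theorem}\label{thm:A}
Let $S$ be a compact complex surface with a global spherical shell, minimal or not, let $L$ be a flat positive real line bundle on $S$, and let $\omega$ be an $L^*$-valued taming form. Then there is an $L^*$-valued $1$-form $\alpha$ such that $\omega+d_{L^*}\alpha$ is $J$-invariant and positive-definite. Moreover $H^0(S,\mathcal L^{n})=0$ for all $n\ge1$.
\end{theorem}

The method also tells which classes occur. In Section~\ref{sec:kato} we recall that $\pi_1(S)\cong\mathbb Z$ and fix a generator $\gamma$, acting on the universal cover $\tilde S$. The bundle $L$ is then described by one number $\lambda>0$: sections of $L^*$ are the functions $f$ on $\tilde S$ with $f\circ\gamma=\lambda f$. In Section~\ref{sec:germ} we attach to $S$ a number $\mu\ge1$. If $C\subset\tilde S$ is a compact curve and $\Omega\in H^2(M,L^*)$, then $\int_C\Omega$ is the integral over $C$ of the lift of any representative; by Stokes' theorem it does not depend on the representative.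

\begin{theorem}\label{thm:B}
Let $S$ be a compact complex surface with a global spherical shell, $L$ a flat positive real line bundle and $\Omega\in H^2(M,L^*)$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\Omega$ contains a taming form;
\item[(ii)] $\Omega$ contains a positive-definite $J$-invariant form;
\item[(iii)] $\lambda<1/\mu$, and $\int_C\Omega>0$ for every compact irreducible curve $C\subset\tilde S$.
\end{enumerate}
For every $\lambda<1/\mu$ such classes exist.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $S$ be a compact complex surface that has a finite unramified normal covering with a global spherical shell, let $L$ be a flat positive real line bundle on $S$ and $\omega$ an $L^*$-valued taming form. Then there is an $L^*$-valued $1$-form $\alpha$ such that $\omega+d_{L^*}\alpha$ is $J$-invariant and positive-definite.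
\end{theorem}

\subsection{The simplest surface, and the shape of the proof}

Throughout, $d^c=i(\bar\partial-\partial)$, so that $dd^c=2i\partial\bar\partial$.

\begin{example}\label{ex:hopf}
Let $0<t<1$, $\gamma(x)=tx$ and $S=(\mathbb C^2\setminus\{0\})/\langle\gamma\rangle$. A thin neighborhood of the unit sphere is a global spherical shell. Put $u=\log|x|$. The form $dd^cu$ is semipositive with kernel the radial complex line, and $du\wedge d^cu$ is semipositive and positive on that line. So for $a>0$ the form
\[
dd^c|x|^a=e^{au}\bigl(a\,dd^cu+a^2\,du\wedge d^cu\bigr)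
\]
is positive-definite, and $\gamma$ multiplies it by $t^a$.

Let $\lambda<1$ and $t^a=\lambda$. Then $dd^c|x|^a$ is a $d_{L^*}$-exact positive-definite form. If $\omega_0$ is any closed $L^*$-valued $(1,1)$-form, then $\omega_0+N\,dd^c|x|^a$ is positive-definite for large $N$, by compactness of $S$. So every class with a $(1,1)$ representative contains a positive-definite one.

Let $\lambda\geq1$. Then there is no taming form $\omega$. Take $\psi=|x|^b$ with $t^b=\lambda^{-1}$ if $\lambda>1$, and $\psi=u$ if $\lambda=1$. The $3$-form $d^c\psi\wedge\omega$ is $\gamma$-invariant, so $\int_Sdd^c\psi\wedge\omega=0$ by Stokes' theorem, while $dd^c\psi\wedge\omega=dd^c\psi\wedge\omega^{1,1}$ is everywhere positive.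

Finally, a section of $\mathcal L^n$ is a holomorphic function $h$ on $\mathbb C^2$ with $h(tx)=\lambda^{-n}h(x)$. Comparing Taylor coefficients, $h\neq0$ forces $\lambda^{-n}=t^k$ for some $k\ge0$, hence $\lambda\ge1$. This is why the hypothesis on $H^0$ is automatic here.
\end{example}

The example suggests the answer yes and the restriction $\lambda<1$, but its argument does not extend. In general $\tilde S$ contains compact curves $C$ (Example~\ref{ex:three}), and then no exact form is positive-definite, since its integral over $C$ vanishes. The positivity of the final form has to come from the class of $\omega$, and we extract it by duality.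

One first shows that a taming form forces $\lambda<1$ and that, for $\lambda<1$, the class of $\omega$ contains a form $\omega_0=\omega+d_{L^*}\alpha_0$ of type $(1,1)$ (Section~\ref{sec:lambda}). If no form $\omega_0+dd^cf$ is positive-definite, the Hahn--Banach theorem produces a nonzero positive $L$-valued current $T$ with $T(dd^cf)=0$ for all $f$ and $T(\omega_0)\le0$ (Lemma~\ref{lem:HB}). On the other hand $T(\omega)>0$, because $\omega$ tames. The two numbers differ by $T(d_{L^*}\alpha_0)$, and the condition $T(dd^cf)=0$ says nothing about this term. The heart of the paper is Proposition~\ref{prop:closed}: for $\lambda<1$ such a current is closed, so the term vanishes. Section~\ref{sec:model} proves this by hand for smooth $T$ on a surface obtained from one blow-up.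

\section{Positive and pluriclosed currents}\label{sec:currents}

Let $S$ be a compact complex surface and $L$ a flat positive real line bundle. In local flat trivializations of $L^*$, which differ by positive constants, $d_{L^*}$ is $d$, and the operators $\partial,\bar\partial,d^c$ are defined on $L^*$-valued forms in the same way. An \emph{$L$-valued current} of degree $k$ is a continuous linear functional on smooth $L^*$-valued $(4-k)$-forms. By a partition of unity it is the same as a compatible family of ordinary currents in flat trivializations, and its differential is the transpose of $d_{L^*}$ up to sign. A real $L$-valued current $T$ of bidegree $(1,1)$ acts on $2$-forms by $T(\beta)=T(\beta^{1,1})$. It is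
\begin{itemize}
\item \emph{positive} if $T(\beta)\ge0$ for every semipositive $(1,1)$-form $\beta$;
\item \emph{pluriclosed} if $T(dd^cf)=0$ for every smooth section $f$ of $L^*$;
\item \emph{closed} if $T(d_{L^*}\alpha)=0$ for every smooth $L^*$-valued $1$-form $\alpha$.
\end{itemize}
These are local notions, and they have the same meaning for ordinary currents on an open surface, tested on compactly supported forms. Closed currents are pluriclosed. We use the following standard facts.

\begin{enumerate}
\item[(C1)] \emph{Coefficients.} In coordinates $(z_1,z_2)$ write $\beta=\frac i2\sum\beta_{jk}\,dz_j\wedge d\bar z_k$. A positive current has the form $T(\beta)=\sum\int\beta_{jk}\,d\tau_{jk}$, where $\tau_{11},\tau_{22}\ge0$ are Radon measures, $\tau_{21}=\overline{\tau_{12}}$, and $|\tau_{12}(A)|^2\le\tau_{11}(A)\tau_{22}(A)$ for relatively compact Borel sets $A$. So $\tau_{22}=0$ implies $\tau_{12}=\tau_{21}=0$. Also $T$ acts on forms with bounded Borel coefficients, $\mathbf 1_AT$ is a positive current for every Borel set $A$, and $T\wedge\beta$ is a positive measure when $\beta$ is semipositive.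 If $T\ne0$ and $\beta$ is positive-definite, then $T(\beta)>0$, since locally $\beta$ dominates a multiple of the Euclidean form. In particular $T(\omega)=T(\omega^{1,1})>0$ for a taming form $\omega$.
\item[(C2)] \emph{Functoriality.} Currents pull back under local biholomorphisms and push forward under proper holomorphic maps, by $p_*T(\beta)=T(p^*\beta)$. Both operations preserve positivity and pluriclosedness.
\item[(C3)] \emph{Plurisubharmonic functions.} A plurisubharmonic (psh) function $\psi\not\equiv-\infty$ is locally integrable and $dd^c\psi$ is a positive current. A convex nondecreasing function of a psh function is psh. For smooth $\chi$ and $u$ we have $dd^c\chi(u)=\chi'(u)\,dd^cu+\chi''(u)\,du\wedge d^cu$, and $du\wedge d^cu=2i\,\partial u\wedge\bar\partial u\ge0$. In one variable $dd^cu=\Delta u\,dA$ with $dA$ the area form, so $dd^c\log|y|=2\pi\delta_0$. For holomorphic $g\not\equiv0$, $\frac1{2\pi}dd^c\log|g|$ is the current of integration over the divisor of $g$ (Poincar\'e--Lelong).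
\item[(C4)] \emph{Skoda--El Mir theorem.} If $A$ is a nowhere dense closed analytic subset of a complex manifold $X$ and $T$ is a closed positive current on $X\setminus A$ with locally finite mass near $A$, then the extension of $T$ by zero is closed on $X$.
\item[(C5)] \emph{Harmonic functions in the plane.} A distribution with zero Laplacian is a harmonic function (Weyl). If $h>0$ is harmonic on $\{|y|<R\}$ and $|y|,|y'|\le\rho<R$, then $h(y)/h(y')\le\bigl(\frac{R+\rho}{R-\rho}\bigr)^2$ (Harnack). If $h\ge0$ is harmonic on $\{0<|u|<1\}$, then $h=a\log\frac1{|u|}+k$ with $a\ge0$ and $k$ harmonic on $\{|u|<1\}$ (B\^ocher).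
\end{enumerate}

\begin{lemma}\label{lem:atoms}
A positive pluriclosed $(1,1)$-current $T$ on a complex surface has no mass at points.
\end{lemma}

\begin{proof}
Work in coordinates $z$ centered at the point. Let $\chi$ be a cutoff function equal to $1$ near $0$ and $\phi(z)=\chi(z)|z|^2$. The function $\epsilon^2\phi(z/\epsilon)$ has second derivatives $\phi_{j\bar k}(z/\epsilon)$. So the forms $dd^c(\epsilon^2\phi(z/\epsilon))$ are uniformly bounded, their supports shrink to $0$, and at $0$ they equal $dd^c|z|^2$. By dominated convergence $0=T\bigl(dd^c(\epsilon^2\phi(z/\epsilon))\bigr)\to4(\tau_{11}+\tau_{22})(\{0\})$, and (C1) gives $\tau_{jk}(\{0\})=0$ for all $j,k$.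
\end{proof}

\begin{lemma}\label{lem:HB}
Let $\omega_0$ be a real $L^*$-valued $(1,1)$-form on $S$. If $\omega_0+dd^cf$ is not positive-definite for any smooth section $f$ of $L^*$, then there is a nonzero positive pluriclosed $L$-valued $(1,1)$-current $T$ with $T(\omega_0)\le0$.
\end{lemma}

\begin{proof}
In the Fr\'echet space of smooth real $L^*$-valued $(1,1)$-forms, the positive-definite forms are a nonempty convex cone, open because $S$ is compact, and disjoint from the affine subspace $\omega_0+\{dd^cf\}$. By the Hahn--Banach theorem there are a continuous functional $T\neq0$ and $c\in\mathbb R$ with $T>c$ on the cone and $T\le c$ on the affine subspace. For $\beta$ in the cone, $rT(\beta)>c$ for all $r>0$. Letting $r\to\infty$ gives $T(\beta)\ge0$, and letting $r\to0$ gives $c\le0$. Semipositive forms are limits of positive-definite ones, so $T$ is positive. The linear function $f\mapsto T(dd^cf)$ is bounded above by $c-T(\omega_0)$, so it vanishes. Finally $T(\omega_0)\le c\le0$.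
\end{proof}

\section{Surfaces with a global spherical shell}\label{sec:kato}

From now on $S$ has a global spherical shell $V$, with sphere $\Sigma\subset V$.

\subsection{Kato's theorem and the universal cover}

The set $M\setminus\Sigma$ is connected. Otherwise the connected set $M\setminus V$ lies on one side of $\Sigma$, and the other side together with $\Sigma$ is a compact subset of $V$, hence a compact region in $\mathbb C^2\setminus\{0\}$ with boundary $S^3$. Its interior is open and closed in $\mathbb C^2\setminus S^3$, so it is the unit ball, which contains $0$, or the exterior, which is unbounded. Cutting $M$ along $\Sigma$ therefore gives a connected manifold with two boundary spheres. One fills the strictly pseudoconcave sphere with a ball; the coordinates near the pseudoconvex sphere extend holomorphically to the interior and exhibit it as a proper modification of a ball. This is Kato's theorem, which we use in the following form. Let $B_r\subset\mathbb C^2$ be the open ball of radius $r$ and $B=B_1$.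

\begin{theorem}[Kato \cite{Kato}; see also \cite{Dloussky}]\label{thm:kato}
There are $\epsilon>0$, a finite, possibly empty, composition of point blow-ups $\Pi:\hat B\to B_{1+\epsilon}$ with centers over $B_{1-\epsilon}$, and an open holomorphic embedding $\sigma:B_{1+\epsilon}\to\hat B$ with image relatively compact in $\Pi^{-1}(B)$, such that $S$ is obtained from $\hat W=\hat B\setminus\sigma(\overline{B_{1-\epsilon}})$ by identifying $x$ with $\sigma(\Pi(x))$ for $1-\epsilon<|\Pi(x)|<1+\epsilon$.
\end{theorem}

Decreasing $\epsilon$, we assume $\sigma(B_{1+\epsilon})\subset\Pi^{-1}(B_{1-\epsilon})$, so that the two shells that are identified are disjoint. Let $Z\subset B$ be the finite set of points whose fiber under $\Pi$ is a curve, and put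
\[
F=\Pi\circ\sigma,\qquad F(\overline B)\subset B.
\]
By the Earle--Hamilton theorem, a holomorphic map of $B$ into a compact subset of $B$ is a strict contraction for the Carath\'eodory distance. So $F$ has a unique fixed point $o\in B$, and $F^N\to o$ uniformly on $\overline B$. In particular $o$ is the only periodic point of $F$ in $B$. By Cauchy's estimates $(DF_o)^N=D(F^N)_o\to0$, so the eigenvalues of $DF_o$ have modulus $<1$.

Take copies $\hat W_k$, $k\in\mathbb Z$, of $\hat W$, and glue $x\in\hat W_{k+1}$ with $1-\epsilon<|\Pi(x)|<1+\epsilon$ to $\sigma\Pi(x)\in\hat W_k$: each copy is inserted in the hole of the previous one. The result $\tilde S$ is, as a set, the disjoint union of the copies $W_k\subset\hat W_k$ of $\Pi^{-1}(B)\setminus\sigma(B)$. Let $\gamma:\hat W_k\to\hat W_{k+1}$ be the shift and $q:\tilde S\to S=\tilde S/\langle\gamma\rangle$ the quotient map. A compact subset of $\tilde S$ meets finitely many $W_k$, so it is not preserved by $\gamma^l$ for $l\ne0$. In $\hat B=\hat W\cup\sigma(B)$ the intersection is a shell, which is simply connected, so van Kampen's theorem gives $\pi_1(\hat W)=\pi_1(\hat B)=1$.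 Consecutive $\hat W_k$ also meet along shells, so $\tilde S$ is simply connected and $\pi_1(S)=\langle\gamma\rangle\cong\mathbb Z$.

Thus $L$ is given by a number $\lambda>0$. The $L^*$-valued forms are the forms $\beta$ on $\tilde S$ with $\gamma^*\beta=\lambda\beta$, the $L$-valued forms and currents are those with $\gamma^*T=\lambda^{-1}T$, and $d_L$, $d_{L^*}$ become $d$. We use the same letter for an object on $S$ and its lift.

\subsection{The blow-down map}

The map $F$ records the action of $\gamma$ once the blow-ups are undone. To make this precise, let $U=\bigsqcup_{k\ge0}W_k$. It is open, because a point of $\sigma(\partial B)\subset W_k$ has a neighborhood in $W_k\cup W_{k+1}$. Also $\gamma(U)\subset U$, and every point of $\tilde S$ is moved into $U$ by some $\gamma^N$. Define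
\[
p:U\to B,\qquad p|_{W_k}=F^k\circ\Pi .
\]
Since $F^k\Pi(\sigma\Pi x)=F^{k+1}\Pi(x)$, the formulas agree on the glued shells, so $p$ is holomorphic, and $p\circ\gamma=F\circ p$.

The map $p$ undoes infinitely many blow-ups, so we approximate it by finite stages. Define surfaces $X_N$, maps $p_N:X_N\to B$ and open embeddings $\sigma_N:B\to X_N$ as follows. Put $X_0=B$ and $p_0=\sigma_0=\mathrm{id}$. Obtain $X_{N+1}$ from $X_N$ by replacing $\sigma_N(B)$ with $\Pi^{-1}(B)$. Let $\Pi_N:X_{N+1}\to X_N$ be $\sigma_N\circ\Pi$ on $\Pi^{-1}(B)$ and the identity elsewhere; it is a composition of point blow-ups with centers over $\sigma_N(Z)$. Put $p_{N+1}=p_N\Pi_N$ and $\sigma_{N+1}=\sigma:B\to\Pi^{-1}(B)\subset X_{N+1}$. By induction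
\begin{equation}\label{eq:sigma}
\Pi_N\circ\sigma_{N+1}=\sigma_N\circ F,\qquad p_N\circ\sigma_N=F^N .
\end{equation}
For $N\ge1$, $\sigma_N$ extends to $\overline B$ and $X_N\setminus\sigma_N(B)=W_0\sqcup\dots\sqcup W_{N-1}$. The open set $U_N=X_N\setminus\sigma_N(\overline B)$ is an open subset of $U$ on which $p=p_N$, since $p_{k+1}=p_k\sigma_k\Pi=F^k\Pi$ on $W_k$. The $U_N$ increase and $U=\bigcup_NU_N$.

Each $p_N$ is a composition of finitely many point blow-ups, with centers over $\bigcup_{j<N}F^j(Z)$. Recall what this gives: $p_N$ is proper and surjective; a fiber is either a point, and then $p_N$ is biholomorphic over a neighborhood of its image, or a connected curve with smooth components, at most two through any point, crossing transversally; and the intersection matrix of the components of such a fiber is negative definite. Put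
\[
Z'=\bigcup_{j\ge0}F^j(Z)\setminus\{o\}.
\]
It is closed and discrete in $B\setminus\{o\}$, because $Z$ is finite and $F^j\to o$ uniformly.

\begin{lemma}\label{lem:p}
Over $B\setminus\{o\}$ the map $p$ is proper and surjective with connected fibers, and it is biholomorphic over a neighborhood of every point whose fiber is a single point, in particular over $B\setminus(Z'\cup\{o\})$. The preimage under $p$ of a countable set, or of an analytic curve in an open subset of $B$, has empty interior.
\end{lemma}

\begin{proof}
Let $K\subset B\setminus\{o\}$ be compact and choose $N\geq1$ with $F^N(\overline B)\cap K=\emptyset$. By \eqref{eq:sigma}, $p_N^{-1}(K)$ is disjoint from $\sigma_N(\overline B)$, so it lies in $U_N$. A point of $U\setminus U_N$ lies in some $W_k$ with $k\ge N$, or in $\sigma(\partial B)\subset W_{N-1}$, and in both cases $p$ maps it into $F^N(\overline B)$. Hence $p^{-1}(K)=p_N^{-1}(K)$, and the first assertion follows from the properties of $p_N$. The second holds on each $U_N$, because $p_N$ is biholomorphic off a curve.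
\end{proof}

\begin{example}\label{ex:three}
Example~\ref{ex:hopf} is the case $\Pi=\mathrm{id}$, $\sigma=F=t\cdot\mathrm{id}$. Here are three cases with blow-ups; $(z,\zeta)$ are the coordinates of $\mathbb C^2$, $t>0$, and $o=0$.

(1) Let $\Pi$ be the blow-up of $0$. The chart $(u,v)\mapsto(uv,v)$ covers the complement of the strict transform of $\{\zeta=0\}$. Let $\sigma(z,\zeta)=(z,t\zeta)$ in this chart, $t<1$. Then $F(z,\zeta)=(tz\zeta,t\zeta)$ and $|F|^2=t^2|\zeta|^2(1+|z|^2)\le t^2$ on $\overline B$. The exceptional curve $\{v=0\}$ of $X_1$ passes through $\sigma_1(0)$ and $\sigma_1^{-1}(\{v=0\})=\{\zeta=0\}$. In $X_2$ the point $\sigma_1(0)$ is blown up. The strict transform $C_0$ of the curve misses the new chart, hence misses $\sigma_2(\overline B)$, so it is a compact curve in $W_0\cup W_1\subset\tilde S$ with $C_0^2=-2$. The translates $C_k=\gamma^kC_0\subset W_k\cup W_{k+1}$ form a chain: in $W_{k+1}$ the strict transform of $\{\zeta=0\}$ crosses the exceptional curve once, so $C_k\cdot C_{k+1}=1$, and $C_k\cap C_j=\emptyset$ for $|k-j|\ge2$.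

(2) With the same $\Pi$ and $\sigma(z,\zeta)=(\zeta,tz)$, $t<1$, we get $F(z,\zeta)=(tz\zeta,tz)$. Here $F^{-1}(0)=\{z=0\}$ and $(F^{2})^{-1}(0)=\{z\zeta=0\}$.

(3) Blow up $0$ and then the origin of the chart $(u',v)\mapsto(v,u'v)$. This gives the chart $(u,v)\mapsto(v,uv^2)$. With $\sigma(z,\zeta)=(1+z/2,t\zeta)$ and $t\le\frac12$ we get $F(z,\zeta)=(t\zeta,\,t^2(1+z/2)\zeta^2)$.
\end{example}

\section{The main idea on a surface with one blow-up}\label{sec:model}

Let $S$ be the surface of Example~\ref{ex:three}(1), take $\lambda=t^2$, and let $T$ be a smooth semipositive $L$-valued $(1,1)$-form with $dd^cT=0$. We show that $dT=0$.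

\emph{$T$ is directed by a foliation.} The function $g=\zeta\circ p$ satisfies $g\circ\gamma=tg$ on $U$, so it extends to $\tilde S$ by $g=t^{-N}g\circ\gamma^N$. The value of $\lambda$ is chosen so that $|g|^2$ is a smooth section of $L^*$. Then $\int_ST\wedge dd^c|g|^2=0$, and the integrand is nonnegative, so it vanishes. Here $Z'=\emptyset$, so $p$ identifies $p^{-1}(P^*)$ with $P^*=\{|z|<\frac12,\ 0<|\zeta|<\frac12\}$. On $P^*$ we get $T\wedge i\,d\zeta\wedge d\bar\zeta=0$: the coefficient of $dz\wedge d\bar z$ in $T$ vanishes, and by semipositivity so do the mixed coefficients. Thus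
\[
T=h\,\tfrac i2\,d\zeta\wedge d\bar\zeta,\qquad h\ge0 .
\]
For such a form, $dd^cT=0$ means that $h$ is harmonic in $z$, and $dT=0$ means that $h$ is constant in $z$. The gap between the two conditions is now one-dimensional: it concerns positive harmonic functions on the leaves $\{\zeta=c\}$.

\emph{The dynamics closes the gap.} The relation $\gamma^*T=\lambda^{-1}T$ reads $h=\lambda t^2\,h\circ F$ on $P^*$, and $F^N(z,\zeta)=(t^{N(N+1)/2}z\zeta^N,t^N\zeta)$. Fix $\zeta$ with $h(\cdot,\zeta)\not\equiv0$. Then $h(\cdot,t^N\zeta)\not\equiv0$, and both functions are positive by the minimum principle. For $|z|,|z'|<\frac12$ the constant $(\lambda t^2)^N$ cancels in the quotient, and Harnack's inequality on the disc of radius $\frac12$, at two points of modulus at most $2^{-N-1}$, gives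
\[
\frac{h(z,\zeta)}{h(z',\zeta)}=\frac{h(t^{N(N+1)/2}z\zeta^N,\,t^N\zeta)}{h(t^{N(N+1)/2}z'\zeta^N,\,t^N\zeta)}\le\Bigl(\frac{1+2^{-N}}{1-2^{-N}}\Bigr)^2\longrightarrow1 .
\]
So $h$ is constant in $z$, and $dT=0$ on $p^{-1}(P^*)$. The sets $\gamma^{-N}p^{-1}(P^*)$ cover $\{g\ne0\}$, which is dense, so $dT=0$ everywhere.

Four things change in general. The invariant foliation must be found, and $F$ may act on its leaf space by a dilation instead of a translation (Section~\ref{sec:germ}). The section that replaces $|g|^2$ is not smooth along the curve $\{g=0\}$ and must be truncated. The coefficient $h$ becomes a measure, which must be disintegrated along the leaves. And $T$ may have mass on curves, where the foliation gives no information. The last three points are Steps 1, 3 and 4 of Section~\ref{sec:closed}.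

\section{The invariant foliation}\label{sec:germ}

\subsection{Normal forms at the fixed point}

Let $E_N$ be the germ at $o$ of $(F^N)^{-1}(o)=\sigma_N^{-1}(p_N^{-1}(o))$. By the description of the fibers of $p_N$, it is $\{o\}$, one smooth branch, or two transversal smooth branches. The germs $E_N$ increase with $N$ since $F(o)=o$, so they stabilize, and there are two cases.

\emph{Case} (a): \emph{$E_N=\{o\}$ for all $N$.} The fiber $\Pi^{-1}(o)$ contains $\sigma(o)$. If it were a curve, $E_1$ would be a curve. So $\Pi^{-1}(o)=\{\sigma(o)\}$, $o\notin Z$, $F$ is biholomorphic near $o$, and $F^{-1}(o)=\{o\}$. Moreover $p^{-1}(o)=\emptyset$: if $x\in W_k$ and $F^k\Pi(x)=o$, then $\Pi(x)=o$ and $x=\sigma(o)\notin W_k$.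

\emph{Case} (b): \emph{there is $n_0$ such that $E_N=E$ is a fixed curve germ for $N\ge n_0$.} Then $F^{n_0}(E)=\{o\}$, and $F^{-1}(E)=F^{-1}(E_{n_0})=E_{n_0+1}=E$ as germs.

\begin{lemma}\label{lem:normal}
There are coordinates $(z,\zeta)$ centered at $o$, a polydisc $P=\{|z|<r_1,|\zeta|<r_2\}$ with $r_1,r_2<1$, with $\overline P\subset B$ in the coordinate domain and $P\cap Z\subset\{o\}$, and a constant $c_0<1$, such that $F(rP)\subset c_0rP$ for $0<r\le1$ and one of the following holds on $P$.
\begin{enumerate}
\item[(A)] $\zeta\circ F=t\zeta$ with $0<|t|<1$. Put $E=\{\zeta=0\}$ and $\mu=1$.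
\item[(M1)] $\zeta\circ F=\zeta^k$ with $k\ge2$. Put $E=\{\zeta=0\}$ and $\mu=k$.
\item[(M2)] $z\circ F=z^{a_{11}}\zeta^{a_{12}}u_1$ and $\zeta\circ F=z^{a_{21}}\zeta^{a_{22}}u_2$, where $u_1,u_2$ have bounded holomorphic logarithms on $P$; the nonnegative integer matrix $A=(a_{ij})$ has real eigenvalues $\mu>1$ and $\mu'$ with $|\mu'|<\mu$ and positive eigenvectors $\ell A=\mu\ell$, $Av=\mu v$ with $\ell(v)=1$; and $\ell_1\log u_1+\ell_2\log u_2=0$. Put $E=\{z\zeta=0\}$.
\end{enumerate}
In all types $F^{-1}(E)\cap P=E$, and $F:P\setminus E\to P\setminus E$ is injective and locally biholomorphic. In case \emph{(b)}, the germ of $E$ at $o$ is the germ defined above, and $F^{n_0}(E)=\{o\}$.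
\end{lemma}

We call (A) the \emph{additive} type and (M1), (M2) the \emph{multiplicative} types. The surfaces (1), (2), (3) of Example~\ref{ex:three} have types (A), (M2), (M1), with $\mu=1$, $\mu=\frac{1+\sqrt5}2$ (the matrix $A$ has rows $(1,1)$ and $(1,0)$) and $\mu=2$.

\begin{proof}
\emph{First coordinates.} In case (a) the Poincar\'e--Dulac theorem says that an invertible germ whose eigenvalues have modulus $<1$ is conjugate to $(z,\zeta)\mapsto(\alpha_0z+c\zeta^m,t\zeta)$ with $0<|\alpha_0|\le|t|<1$ and $m\ge1$. This is type (A). In case (b) with one branch, take $E=\{\zeta=0\}$. The function $\zeta\circ F$ vanishes exactly on $F^{-1}(E)=E$, so $\zeta\circ F=\zeta^ku$ with $u$ a unit and $k\ge1$. With two branches, take $E=\{z\zeta=0\}$. The zero sets of $z\circ F$ and $\zeta\circ F$ lie in $E$, so these functions are monomials times units, with an exponent matrix $A$. Substitution shows that the exponent matrix of $F^N$ is $A^N$. Both components of $F^{n_0}$ vanish on both axes, so all entries of $A^{n_0}$ are $\ge1$. The Perron--Frobenius theorem for a nonnegative matrix with a positive power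 gives a simple eigenvalue $\mu>0$ that strictly dominates the other eigenvalue $\mu'$, which is real because the trace is real, and positive left and right $\mu$-eigenvectors. Since $\mu^{n_0}$ is at least the smallest row sum of $A^{n_0}$, which is $\geq2$, we have $\mu>1$.

\emph{Invariant polydiscs.} In these coordinates $DF_o=\begin{pmatrix}a_0&b_0\\0&d_0\end{pmatrix}$, possibly after exchanging $z$ and $\zeta$. With one branch or in case (a) this is read off from the formula for $\zeta\circ F$. With two branches, the rows of $A$ are nonzero since $F(o)=o$, and they are not both unit vectors, since otherwise the rows of $A^{n_0}$ would be unit vectors too. A row with sum $\ge2$ makes the corresponding row of $DF_o$ vanish, and we take it to be the second. The eigenvalues $a_0,d_0$ have modulus $<1$. Choose $\varepsilon\in(0,1)$ with $|a_0|+\varepsilon|b_0|<1$. For the norm $\|(z,\zeta)\|=\max(|z|,|\zeta|/\varepsilon)$ the operator norm of $DF_o$ is $<1$, so Taylor's formula gives $c_0<1$ with $\|F(x)\|\le c_0\|x\|$ for small $\|x\|$. The small balls of this norm are polydiscs with the required invariance.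

\emph{Removing the units.} Work on such a polydisc, so small that the units have bounded logarithms.

If there is one branch and $k=1$, then $t=u(o)=d_0$ satisfies $0<|t|<1$. Since $u\circ F^j/t=1+O(c_0^j)$, the product $\zeta'=\zeta\prod_{j\ge0}(u\circ F^j/t)$ converges, and $\zeta'\circ F=\zeta u\prod_{j\ge1}(u\circ F^j/t)=t\zeta'$. This is type (A).

If there is one branch and $k\ge2$, put $\zeta'=\zeta\prod_{j\ge0}(u\circ F^j)^{1/k^{j+1}}$. Both $\zeta'\circ F$ and $\zeta'^k$ equal $\zeta^ku\prod_{j\ge1}(u\circ F^j)^{1/k^j}$. This is type (M1).

With two branches let $\varphi=\ell_1\log u_1+\ell_2\log u_2$ and $G=\sum_{j\ge0}\mu^{-j-1}\varphi\circ F^j$, so that $\mu G=\varphi+G\circ F$. Put $z'=ze^{G/\ell_1}$. In the coordinates $(z',\zeta)$ the exponents are unchanged and the units have logarithms $\log u_1+(G\circ F-a_{11}G)/\ell_1$ and $\log u_2-a_{21}G/\ell_1$. The combination with coefficients $\ell_1,\ell_2$ is $\varphi+G\circ F-(\ell_1a_{11}+\ell_2a_{21})G/\ell_1=\varphi+G\circ F-\mu G=0$.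

Each change multiplies a coordinate by a unit, so $E$ and the exponents are preserved, and the construction of invariant polydiscs applies to the new coordinates. Choose $P$ small.

\emph{Last assertions.} The formulas give $F^{-1}(E)\cap P=E$; in type (M2) one uses that $(z\zeta)\circ F$ is a unit times a monomial whose exponents, the column sums of $A$, are positive because $A^{n_0}$ is positive. So $F(P\setminus E)\subset P\setminus E\subset B\setminus Z$. Since $\sigma$ is an open embedding and $\Pi$ is biholomorphic over $B\setminus Z$, the map $F=\Pi\sigma$ is injective and locally biholomorphic on $P\setminus E$. In case (b), $F^{n_0}=o$ near $o$ on each component of $E$, which is a disc through $o$, hence on all of $E$.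
\end{proof}

\subsection{The logarithmic cover and contraction along leaves}

The normal forms provide a multivalued function on $P\setminus E$ that $F$ transforms by an affine map. To make it single-valued we pass to the universal cover $\mathrm{ex}:Q\to P\setminus E$.

In types (A) and (M1), let $Q=\{(y,w):|y|<r_1,\ \operatorname{Re}w>-\log r_2\}$ and $\mathrm{ex}(y,w)=(y,e^{-w})$.

In type (M2), let $Q=\{\xi\in\mathbb C^2:\operatorname{Re}\xi_i>-\log r_i,\ i=1,2\}$ and $\mathrm{ex}(\xi)=(e^{-\xi_1},e^{-\xi_2})$. Put $w=\ell(\xi)=\ell_1\xi_1+\ell_2\xi_2$. The vector $v'=(1,-\ell_1/\ell_2)$ spans $\ker\ell$ and $\ell(v)=1$, so $\xi=wv+yv'$ defines linear coordinates $(y,w)$. The line $\ker\ell$ is $A$-invariant and does not contain $v$, so $Av'=\mu'v'$.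

In all types $Q$ is convex, and $w(Q)=\{\operatorname{Re}w>R_*\}$ with $R_*>0$. Deck transformations translate $w$ by imaginary constants, so $dw$ and $\operatorname{Re}w$ descend to $P\setminus E$. The slices $Q_c=Q\cap\{w=c\}$ are the leaves of the foliation. The map $F$ lifts to a local biholomorphism $\tilde F:Q\to Q$ with
\[
w\circ\tilde F=\Lambda(w),\qquad\Lambda(w)=w-\log t\ \text{ in type (A)},\qquad\Lambda(w)=\mu w\ \text{ in types (M1), (M2)}.
\]
In types (A) and (M1) take $\tilde F=(z\circ F\circ\mathrm{ex},\Lambda(w))$. In type (M2) take $\tilde F(\xi)=A\xi+\mathbf b(\xi)$ with $\mathbf b=-(\log u_1,\log u_2)\circ\mathrm{ex}$; the normalization $\ell(\mathbf b)=0$ gives $\ell(\tilde F\xi)=\mu\ell(\xi)$, and it gives $\mathbf b=b_1v'$ with $b_1$ bounded. We write $\tilde F^N=(Y_N,\Lambda^N(w))$.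

The next lemma is the input for Harnack's inequality: $\tilde F^N$ maps a fixed piece of a leaf into a disc that is small relative to the leaf in which it lands. In type (M2) the image need not shrink, but the leaves grow faster.

\begin{lemma}\label{lem:contraction}
For each $(y_0,w_0)\in Q$ there are discs $\Delta_0$, $V_0$ centered at $y_0$, $w_0$ with $\Delta_0\times V_0$ relatively compact in $Q$, and for all large $N$ numbers $\rho_N<R_N$ with $\rho_N/R_N\to0$, such that $|Y_N|\le\rho_N$ on $\Delta_0\times V_0$ and $\{|y|<R_N\}\times\Lambda^N(V_0)\subset Q$.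
\end{lemma}

\begin{proof}
In types (A) and (M1), $Q$ is a product; take $R_N=r_1$ and $\rho_N=c_0^Nr_1$. In type (M2), iterating gives $\tilde F^N(\xi)=A^N\xi+\sum_{j<N}A^{N-1-j}\mathbf b(\tilde F^j\xi)$, and the $v'$-component is
\[
Y_N=\mu'^Ny+\sum_{j=0}^{N-1}\mu'^{\,N-1-j}\,b_1(\tilde F^j\xi).
\]
So $|Y_N|\le\rho_N:=C(N+1)\max(1,|\mu'|)^N$ on $\Delta_0\times V_0$, and $\rho_N/\mu^N\to0$ because $\max(1,|\mu'|)<\mu$. Let the radius of $V_0$ be at most $\frac12\operatorname{Re}w_0$, and choose $c>0$ with $\frac12v_i\operatorname{Re}w_0-c|v_i'|>0$ for $i=1,2$. If $w\in\mu^NV_0$ and $|y|<c\mu^N$, then $\xi=wv+yv'$ has $\operatorname{Re}\xi_i\ge\mu^N(\frac12v_i\operatorname{Re}w_0-c|v'_i|)$, which exceeds $-\log r_i$ for large $N$. Take $R_N=c\mu^N$.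
\end{proof}

\subsection{A function and two curves on the universal cover}

Let $U_P=p^{-1}(P)$. Then $\gamma U_P\subset U_P$, so the open sets $\gamma^{-N}U_P$ increase, and they cover $\tilde S$ because $F^N\to o$. An object on $U_P$ that is compatible with $\gamma$ therefore extends to $\tilde S$.

\begin{lemma}\label{lem:s}
There are closed $\gamma$-invariant analytic curves $\emptyset\neq\tilde D\subset\tilde D^+\subset\tilde S$ and a continuous function $s:\tilde S\to(-\infty,+\infty]$ with the following properties.
\begin{enumerate}
\item[(1)] $\tilde D\cap U_P=p^{-1}(E)$ and $\tilde D^+\cap U_P=p^{-1}(E)\cup\{\det Dp=0\}$. If $x\in U_P\setminus\tilde D^+$, then $p^{-1}(p(x))=\{x\}$ and $p$ is biholomorphic over a neighborhood of $p(x)$.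
\item[(2)] $s=(\operatorname{Re}w)\circ p$ on $U_P\setminus\tilde D$, and $\tilde D=\{s=+\infty\}$. In the additive type $s\circ\gamma=s+\log(1/|t|)$. In the multiplicative types $s>0$ and $s\circ\gamma=\mu s$.
\item[(3)] $-s$ is psh, it is pluriharmonic off $\tilde D$, and $\frac1{2\pi}dd^c(-s)=\sum m_{C}[C]$, the sum over the irreducible components $C$ of $\tilde D$, with $m_C>0$ and $m_{\gamma C}=\mu\,m_C$.
\item[(4)] $ds\wedge d^cs=p^*\bigl(\frac i2dw\wedge d\bar w\bigr)$ on $U_P\setminus\tilde D$; this form is nonzero at every point of $U_P\setminus\tilde D^+$.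
\end{enumerate}
\end{lemma}

We put $D=q(\tilde D)$ and $D^+=q(\tilde D^+)$; these are compact curves in $S$.

\begin{proof}
(1) The set $p^{-1}(E)$ is the zero set of $\zeta\circ p$ or $(z\zeta)\circ p$. It is nowhere dense and nonempty by Lemma~\ref{lem:p}, so it is a curve in $U_P$. For $x\in U_P$, $p(\gamma x)=F(p(x))$ lies in $E$ if and only if $p(x)$ does. So $\tilde D=\bigcup_N\gamma^{-N}p^{-1}(E)$ meets $\gamma^{-N}U_P$ in $\gamma^{-N}p^{-1}(E)$, and it is a closed invariant curve. Differentiating $p\gamma=Fp$ in local coordinates gives $\det Dp(\gamma x)\det D\gamma(x)=\det DF(p(x))\det Dp(x)$. For $x\in U_P\setminus\tilde D$ we have $\det DF(p(x))\ne0$ by Lemma~\ref{lem:normal}, so $\det Dp$ vanishes at $\gamma x$ if and only if it vanishes at $x$, and $\tilde D^+$ is constructed like $\tilde D$. If $x\in U_P\setminus\tilde D^+$, then $p(x)\ne o$, and $x$ is an isolated point of a connected fiber; apply Lemma~\ref{lem:p}.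

(2), (3) On $P$ the function $-\operatorname{Re}w$ is $\log|\zeta|$, or $\ell_1\log|z|+\ell_2\log|\zeta|$ in type (M2), and $\operatorname{Re}w\circ F$ is $\operatorname{Re}w+\log(1/|t|)$ or $\mu\operatorname{Re}w$. Define $s$ on $\gamma^{-N}U_P$ as $\operatorname{Re}w\circ p\gamma^N-N\log(1/|t|)$, respectively $\mu^{-N}\operatorname{Re}w\circ p\gamma^N$. Up to a constant, $-s$ is there a positive combination of logarithms of moduli of holomorphic functions whose zero sets have union $\tilde D$, and (C3) applies. Since $\gamma^*dd^c(-s)=\mu\,dd^c(-s)$ and $\gamma^*[\gamma C]=[C]$, we get $m_{\gamma C}=\mu m_C$.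

(4) For $u=\operatorname{Re}w$ we have $\partial u=\frac12dw$, so $du\wedge d^cu=2i\,\partial u\wedge\bar\partial u=\frac i2dw\wedge d\bar w$, and $dw$ vanishes nowhere on $P\setminus E$.
\end{proof}

\section{The range of $\lambda$ and a $(1,1)$ representative}\label{sec:lambda}

In Example~\ref{ex:hopf} the functions $|x|^b$ and $\log|x|$ excluded taming forms for $\lambda\ge1$. In general, functions of $s$ play this role.

\begin{proposition}\label{prop:lambda}
If $S$ carries an $L^*$-valued taming form, then $\lambda<1/\mu$; in particular $\lambda<1$.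
\end{proposition}

\begin{proof}
Let $\omega$ be a taming form, and let $\psi$ be a psh function on $\tilde S$ with $\gamma^*d^c\psi=\lambda^{-1}d^c\psi$. Then $d^c\psi$ is an $L$-valued current of degree $1$ and $\Theta=dd^c\psi$ is its differential, so $\Theta(\omega)=\pm d^c\psi(d_{L^*}\omega)=0$. By (C1), $\Theta=0$. It suffices to find, when $\lambda\mu\ge1$, such a $\psi$ with $dd^c\psi\ne0$. We take $\psi=\chi(s)$.

In the additive type, let $\chi(s)=e^{-bs}$ with $|t|^b=\lambda^{-1}$ if $\lambda>1$, so that $b>0$, and $\chi(s)=-s$ if $\lambda=1$. In the multiplicative types write $\lambda^{-1}=\mu^a$ with $a\le1$, and let $\chi(s)=s^a$ if $a<0$, $\chi(s)=-\log s$ if $a=0$, and $\chi(s)=-s^a$ if $0<a\le1$.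

By Lemma~\ref{lem:s}(2), $\psi\circ\gamma=\lambda^{-1}\psi$, except in the two cases with $\lambda=1$, where $\psi\circ\gamma-\psi$ is constant. So $d^c\psi$ has the required equivariance. In the five cases $\chi'<0$, and $\chi''$ equals $b^2e^{-bs}$, $0$, $a(a-1)s^{a-2}$, $s^{-2}$, $a(1-a)s^{a-2}$, which is $\geq0$. So $\psi$, extended to $\tilde D$ by its limit, is a convex increasing function of $-s$, hence psh. If $\chi''>0$, then $dd^c\psi=\chi''(s)\,ds\wedge d^cs\ne0$ on $U_P\setminus\tilde D^+$. Otherwise $\psi=-s$, and $dd^c\psi=2\pi\sum m_C[C]\neq0$ because $\tilde D\ne\emptyset$.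
\end{proof}

The obstruction to removing the $(0,2)$-part of a form lies in $H^2(S,\mathcal L^*)$. It vanishes because holomorphic objects descend to $P$, where $F$ contracts.

\begin{lemma}\label{lem:vanish}
Let $\lambda<1$. Then $H^0(S,\mathcal L^n)=0$ for all $n\ge1$, and $H^2(S,\mathcal L^*)=0$. For every real $d_{L^*}$-closed $2$-form $\omega$ there is a real $L^*$-valued $1$-form $\alpha_0$ such that $\omega_0=\omega+d_{L^*}\alpha_0$ has type $(1,1)$.
\end{lemma}

\begin{proof}
Let $\eta$ be a holomorphic function or a holomorphic $2$-form on $\tilde S$ with $\gamma^*\eta=\lambda^{-n}\eta$, $n\ge1$. Transport it by $p$ to $P^\circ=P\setminus(Z'\cup\{o\})$. By Hartogs' theorem it extends across the isolated points of $Z'$ and then across $o$, to $\eta_P$ on $P$. By Lemma~\ref{lem:p}, $p^{-1}(P^\circ)$ is dense in $U_P$, so $p^*\eta_P=\eta$ on $U_P$. Then $p^*F^*\eta_P=\gamma^*p^*\eta_P=\lambda^{-n}p^*\eta_P$, so $F^*\eta_P=\lambda^{-n}\eta_P$ on $P^\circ$ and hence on $P$. Write $\eta_P=f$ or $\eta_P=f\,dz\wedge d\zeta$. Then $f=\lambda^{nN}f\circ F^N$, respectively $f=\lambda^{nN}(f\circ F^N)\det DF^N$.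 On $\frac12P$, which $F$ preserves, $f$ is bounded, $\det DF^N$ is bounded uniformly in $N$ by Cauchy's estimates, and $\lambda^{nN}\to0$. So $f=0$, and $\eta=0$ since $\tilde S$ is connected.

This gives $H^0(S,\mathcal L^n)=0$ and $H^0(S,K_S\otimes\mathcal L)=0$. By Serre duality the last space is dual to $H^2(S,\mathcal L^*)$, which by Dolbeault's theorem is the quotient of all $\mathcal L^*$-valued $(0,2)$-forms by the $\bar\partial$-exact ones. Choose a $(0,1)$-form $a$ with $\bar\partial a=-\omega^{0,2}$ and put $\alpha_0=a+\bar a$. The $(0,2)$-part of $d_{L^*}\alpha_0$ is $\bar\partial a$, so $\omega_0$ is real with zero $(0,2)$-part, hence of type $(1,1)$.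
\end{proof}

\section{Positive pluriclosed currents are closed}\label{sec:closed}

\begin{proposition}\label{prop:closed}
If $\lambda<1$, every positive pluriclosed $L$-valued $(1,1)$-current $T$ on $S$ is closed.
\end{proposition}

\begin{remark}
The hypothesis enters only in Step 1, and it cannot be dropped. On the surface of Example~\ref{ex:hopf} with $\lambda=1$, the form $T=|x|^{-2}dd^c|x|^2$ is $\gamma$-invariant and positive. It is pluriclosed because $|x|^{-2}$ is harmonic on $\mathbb R^4\setminus\{0\}$, and it is not closed because $d|x|^{-2}\wedge dd^c|x|^2\ne0$.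
\end{remark}

\subsection*{Step 1: $T$ is directed by the foliation off $D$}

Let $\phi=e^{-as}$ with $|t|^a=\lambda$ in the additive type, and $\phi=s^{-a}$ with $\mu^{-a}=\lambda$ in the multiplicative types. Since $\lambda<1$ we have $a>0$. So $\phi\ge0$ is a continuous section of $L^*$ with zero set $D$, smooth off $D$, and there
\begin{equation}\label{eq:ddphi}
dd^c\phi=\chi''(s)\,ds\wedge d^cs,\qquad\chi''(s)=a^2e^{-as}\ \text{ or }\ a(a+1)s^{-a-2}.
\end{equation}
We claim that the positive measure $T\wedge dd^c\phi$ on $S\setminus D$ is zero. One cannot test $T$ on $dd^c\phi$ directly, because $\phi$ need not be smooth along $D$. We replace $\phi$ by a smoothed maximum of $\phi$ and a small positive section.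

Let $\kappa:[0,\infty)\to\mathbb R$ be smooth and convex with $\kappa=1$ on $[0,\frac12]$ and $\kappa(x)=x$ for $x\ge2$; take $\kappa'$ nondecreasing from $0$ to $1$ on $[\frac12,2]$ with integral $1$. Let $\Psi(x_1,x_2)=x_2\kappa(x_1/x_2)$ for $x_1\ge0$, $x_2>0$. It is homogeneous of degree $1$. With $x=x_1/x_2$,
\[
\Psi_{x_1}=\kappa'(x)\in[0,1],\qquad\Psi_{x_2}=\kappa(x)-x\kappa'(x)\in[0,1],\qquad D^2\Psi=\frac{\kappa''(x)}{x_2}\begin{pmatrix}1&-x\\-x&x^2\end{pmatrix}\ge0;
\]
the second function has derivative $-x\kappa''\le0$ and decreases from $1$ to $0$. Let $f_0>0$ be a smooth section of $L^*$ and $\omega_+$ a positive-definite $L^*$-valued $(1,1)$-form. By compactness $dd^cf_0\ge-C\omega_+$ for some $C\ge0$. For $\delta>0$ let $\phi_\delta=\Psi(\phi,\delta f_0)$. It is a section of $L^*$ by homogeneity, and it is smooth since it equals $\delta f_0$ on the neighborhood $\{\phi<\frac12\delta f_0\}$ of $D$. By the chain rule, dropping the semipositive Hessian term,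
\[
dd^c\phi_\delta\ \ge\ \Psi_{x_1}\,dd^c\phi+\Psi_{x_2}\,\delta\,dd^cf_0\ \ge\ \kappa'\Bigl(\frac{\phi}{\delta f_0}\Bigr)dd^c\phi-\delta C\omega_+ ,
\]
where the term with $\kappa'$ is zero near $D$. Since $T(dd^c\phi_\delta)=0$ and $\kappa'=1$ on $[2,\infty)$,
\[
(T\wedge dd^c\phi)\bigl(\{\phi\ge2\delta f_0\}\bigr)\le\delta\,C\,T(\omega_+).
\]
As $\delta\to0$ the sets on the left increase to $S\setminus D$ and the right side tends to $0$. This proves the claim.

\subsection*{Step 2: transfer to the logarithmic cover}

Harnack's inequality needs harmonic functions on whole discs in the leaves, and in $\tilde S$ the leaves are interrupted by the curves that $p$ contracts. Pushing forward by $p$ turns these curves into points, where Lemma~\ref{lem:atoms} shows that nothing remains.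

Since $o\in E$, the map $p:U_P\setminus\tilde D=p^{-1}(P\setminus E)\to P\setminus E$ is proper by Lemma~\ref{lem:p}. Let $T_P$ be the push-forward of $T|_{U_P\setminus\tilde D}$. It is positive and pluriclosed, and $T_P\wedge i\,dw\wedge d\bar w=0$ by Step 1, \eqref{eq:ddphi} and Lemma~\ref{lem:s}(4). Moreover
\[
F^*T_P=\lambda^{-1}T_P\quad\text{on }P\setminus E .
\]
Indeed the set $Z'\cup F^{-1}(Z')$ is closed and discrete in $P\setminus E$, because $F$ is locally biholomorphic there. Near a point $y$ outside this set, $p$ is biholomorphic over neighborhoods of $y$ and $F(y)$, it identifies $T$ with $T_P$, and $F=p\gamma p^{-1}$; so the identity follows from $\gamma^*T=\lambda^{-1}T$. Both sides are positive and pluriclosed, so neither has mass on the discrete set.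

Let $T_Q=\mathrm{ex}^*T_P$. Then $T_Q=\lambda^N(\tilde F^N)^*T_Q$ for all $N$. In the coordinates $(y,w)$ the coefficient measure paired with $dw\wedge d\bar w$ vanishes, so by (C1)
\[
T_Q(\beta)=\int\beta_{yy}\,d\tau\qquad\text{for }\beta=\beta_{yy}\,\tfrac i2dy\wedge d\bar y+\cdots,
\]
with $\tau\ge0$ a Radon measure on $Q$. For $\beta=dd^c\chi$ we have $\beta_{yy}=4\chi_{y\bar y}$, so pluriclosedness says $\partial_y\partial_{\bar y}\tau=0$.

\subsection*{Step 3: $T$ is closed off $D^+$}

A positive measure that is harmonic in $y$ is an average of positive harmonic functions on the leaves.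

\begin{lemma}\label{lem:disint}
Let $\Delta=\{|y-y_*|<R\}$, let $V\subset\mathbb C$ be open, and let $\tau\ge0$ be a Radon measure on $\Delta\times V$ with $\partial_y\partial_{\bar y}\tau=0$. Then $\tau=H(y,c)\,dA(y)\otimes\nu(c)$, where $\nu$ is a Radon measure on $V$, $H$ is Borel, and for every $c$ the function $H(\cdot,c)$ is positive and harmonic on $\Delta$ with $H(y_*,c)=1$.
\end{lemma}

\begin{proof}
For real $\chi\in C_c(V)$ consider the distribution $\psi\mapsto\int\psi(y)\chi(c)\,d\tau$ on $\Delta$. It kills $\Delta\psi$ for test functions $\psi$: by hypothesis if $\chi$ is smooth, and in general by uniform approximation with supports in a fixed compact set. By Weyl's lemma it is a harmonic function $h_\chi=\sum_{j\in\mathbb Z}a_j(\chi)r^{|j|}e^{ij\vartheta}$, in polar coordinates at $y_*$; it depends linearly on $\chi$, and $h_\chi\ge0$ if $\chi\ge0$. The number $a_j(\chi)r^{|j|}$ is the mean of $h_\chi e^{-ij\vartheta}$ over the circle of radius $r$. For $\chi\ge0$ this gives $a_0(\chi)\geq0$ and, as $r\to R$, $|a_j(\chi)|\le R^{-|j|}a_0(\chi)$. So $a_0$ is a Radon measure $\nu$, and splitting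 $\chi$ into positive and negative parts gives $|a_j(\chi)|\le R^{-|j|}\int|\chi|\,d\nu$. By the duality of $L^1(\nu)$ and $L^\infty(\nu)$, applied to real and imaginary parts, $a_j(\chi)=\int\chi b_j\,d\nu$ with $b_j$ Borel and $|b_j|\le2R^{-|j|}$ everywhere. We take $b_0=1$, and $b_{-j}=\overline{b_j}$ since $h_\chi$ is real. The series $H(y,c)=\sum_jb_j(c)r^{|j|}e^{ij\vartheta}$ converges locally uniformly in $y$, uniformly in $c$; it is real and harmonic in $y$, and $h_\chi(y)=\int\chi\,H(y,\cdot)\,d\nu$. For fixed $y$ this is $\ge0$ for all $\chi\ge0$, so $H(y,c)\ge0$ for $\nu$-a.e.\ $c$. Letting $y$ run through a countable dense set, $H(\cdot,c)\ge0$ on $\Delta$ for $\nu$-a.e.\ $c$, and then $H(\cdot,c)>0$ by the minimum principle, as $H(y_*,c)=1$. Redefine $H=1$ on the exceptional null set. Finally $\int\psi\chi\,d\tau=\int\psi h_\chi\,dA=\iint\psi\chi H\,dA\,d\nu$, and products $\psi\chi$ determine a measure on $\Delta\times V$.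
\end{proof}

Fix $(y_0,w_0)\in Q$ and take $\Delta_0,V_0,\rho_N,R_N$ as in Lemma~\ref{lem:contraction}. By Lemma~\ref{lem:disint}, $\tau=H_0\,dA\otimes\nu_0$ on $\Delta_0\times V_0$, and $\tau=H_N\,dA\otimes\nu_N$ on $\{|y|<R_N\}\times\Lambda^N(V_0)$. The restriction of a form $\beta$ to a leaf is $\beta_{yy}\,dA$, so on the second set $T_Q(\beta)=\int\bigl(\int_{\{w=c'\}}H_N\beta\bigr)d\nu_N(c')$. Let $\beta$ have support in an open subset of $\Delta_0\times V_0$ on which $\tilde F^N$ is injective. The form $\tilde F^N_*\beta$ is supported in the second set, and $\tilde F^N$ maps $\{w=c\}$ into $\{w=\Lambda^N(c)\}$ with $\Lambda^N$ affine and injective. Changing variables on each leaf,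
\[
\lambda^N(\tilde F^N)^*T_Q(\beta)=\lambda^NT_Q(\tilde F^N_*\beta)=\int_{V_0}\Bigl(\int_{\Delta_0\times\{c\}}\tilde H_N(\cdot,c)\,\beta\Bigr)d\nu_N'(c),
\]
where $\tilde H_N(y,c)=H_N(Y_N(y,c),\Lambda^N(c))$ and $\nu'_N(A)=\lambda^N\nu_N(\Lambda^N(A))$. By a partition of unity, the relation $T_Q=\lambda^N(\tilde F^N)^*T_Q$ becomes
\[
H_0\,dA\otimes\nu_0=\tilde H_N\,dA\otimes\nu_N'\qquad\text{on }\Delta_0\times V_0 .
\]
Hence for each $\psi\in C_c(\Delta_0)$ we have $\bigl(\int\psi H_0\,dA\bigr)\nu_0=\bigl(\int\psi\tilde H_N\,dA\bigr)\nu'_N$ as measures on $V_0$. For one $\psi\ge0$, $\psi\not\equiv0$, both densities are positive and finite, so $\nu'_N=\theta_N\nu_0$ with $\theta_N>0$ Borel. Letting $\psi$ run through a countable family that determines continuous functions on $\Delta_0$, we find $H_0(\cdot,c)=\theta_N(c)\tilde H_N(\cdot,c)$ on $\Delta_0$ for $\nu_0$-a.e.\ $c$. The factor $\theta_N(c)$ cancels in quotients. Since $|Y_N|\le\rho_N$ and $H_N(\cdot,\Lambda^N(c))$ is positive and harmonic on $\{|y|<R_N\}$, Harnack's inequality gives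
\[
\frac{H_0(y,c)}{H_0(y',c)}\le\Bigl(\frac{R_N+\rho_N}{R_N-\rho_N}\Bigr)^2\qquad(y,y'\in\Delta_0).
\]
Discard the union over $N$ of the exceptional null sets and let $N\to\infty$: $H_0(\cdot,c)\equiv1$ for $\nu_0$-a.e.\ $c$. Therefore
\begin{equation}\label{eq:average}
T_Q=\int_{V_0}[\Delta_0\times\{c\}]\,d\nu_0(c)\qquad\text{on }\Delta_0\times V_0,
\end{equation}
an average of closed currents. So $T_Q$ is closed, and $T_P$ is closed on $P\setminus E$. By Lemma~\ref{lem:s}(1), $p$ identifies $T$ with $T_P$ near each point of $U_P\setminus\tilde D^+$. By equivariance, $T$ is closed on $S\setminus D^+$.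

\subsection*{Step 4: the part of $T$ carried by $D^+$}

The current $T|_{S\setminus D^+}$ is closed, positive and of finite mass, so $T'=\mathbf 1_{S\setminus D^+}T$ is closed by (C4), applied in flat trivializations. Hence $T''=\mathbf 1_{D^+}T=T-T'$ is positive, pluriclosed, and carried by $D^+$. We show that it is integration over $D^+$ against a harmonic density, and then that the density is parallel.

\emph{Regular points.} Let $D^+=\{z_2=0\}$ in coordinates $(z_1,z_2)$. For a test function $\chi$, the form $dd^c(\chi|z_2|^2)-\chi\,dd^c|z_2|^2$ is a sum of terms containing $|z_2|^2$, $d|z_2|^2$ or $d^c|z_2|^2$, whose coefficients vanish on $D^+$. The coefficient measures of $T''$ are carried by $D^+$, so $0=T''(dd^c(\chi|z_2|^2))=4\int\chi\,d\tau_{22}$. By (C1), $T''(\beta)=\int\beta_{11}\,d\tau_{11}$ with $\tau_{11}\geq0$ a measure on $D^+$. Every test function on $D^+$ extends, so pluriclosedness makes $\tau_{11}$ harmonic on $D^+$, and by Weyl's lemma $T''=h[D^+]$ with $h\ge0$ harmonic.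

\emph{Singular points.} Let $x$ be a singular point, $n_j:\{|u|<1\}\to D^+$, $n_j(0)=x$, the normalizations of the local branches, and $h_j\ge0$ the harmonic densities on $\{0<|u|<1\}$. By B\^ocher's theorem $h_j=a_j\log\frac1{|u|}+k_j$ with $a_j\ge0$ and $k_j$ harmonic across $0$, so $h_j$ is locally integrable. For $\beta$ supported near $x$, multiply $\beta$ by cutoff functions that vanish near $x$ and increase to $1$ off $x$. Since $T''$ has no mass at $x$ (Lemma~\ref{lem:atoms}), dominated convergence on both sides gives $T''(\beta)=\sum_j\int h_j\,n_j^*\beta$. For a test function $\chi$ supported near $x$,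
\[
0=T''(dd^c\chi)=\sum_j\int\Bigl(a_j\log\tfrac1{|u|}+k_j\Bigr)dd^c(\chi\circ n_j)=-2\pi\Bigl(\sum_ja_j\Bigr)\chi(x).
\]
So all $a_j=0$, and the densities extend harmonically to the normalization.

\emph{Global argument.} Let $C_i$ be the irreducible components of $D^+$ and $n_i:\hat C_i\to C_i$ their normalizations, compact connected Riemann surfaces. We have shown
\begin{equation}\label{eq:Tcurve}
T''(\beta)=\sum_i\int_{\hat C_i}h_i\,n_i^*\beta,
\end{equation}
where $h_i\ge0$ is a section of $n_i^*L$, harmonic in flat trivializations. If $h_i\not\equiv0$, then $h_i>0$ by the minimum principle. A change of flat trivialization multiplies $h_i$ by a constant, so $d^c\log h_i$ is a global $1$-form on $\hat C_i$. By Stokes' theorem, (C3) and $dd^ch_i=0$,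
\[
0=\int_{\hat C_i}dd^c\log h_i=-\int_{\hat C_i}h_i^{-2}\,dh_i\wedge d^ch_i .
\]
The integrand is $h_i^{-2}|\nabla h_i|^2dA$ in a local coordinate, so $h_i$ is parallel. Then $T''(d_{L^*}\alpha)=\sum_i\int_{\hat C_i}d(h_i\,n_i^*\alpha)=0$. So $T''$ is closed, and $T=T'+T''$ is closed. This proves Proposition~\ref{prop:closed}. \hfill$\square$

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:C}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:lambda}, $\lambda<1$. Lemma~\ref{lem:vanish} gives $H^0(S,\mathcal L^n)=0$ for $n\ge1$ and a form $\omega_0=\omega+d_{L^*}\alpha_0$ of type $(1,1)$. Suppose that no form $\omega_0+dd^cf$ is positive-definite, and let $T$ be the current of Lemma~\ref{lem:HB}. It is closed by Proposition~\ref{prop:closed}, so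
\[
0\ge T(\omega_0)=T(\omega)+T(d_{L^*}\alpha_0)=T(\omega)=T(\omega^{1,1})>0,
\]
a contradiction. Hence for some $f$ the form $\omega_0+dd^cf=\omega+d_{L^*}(\alpha_0+d^cf)$ is positive-definite, and it has type $(1,1)$.
\end{proof}

The taming hypothesis was used twice: to locate $\lambda$, and in the last inequality.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $S'\to S$ be the covering and $\Gamma$ its group, which acts by biholomorphisms. The pullback $L'$ of $L$ is a flat positive real line bundle, $\Gamma$ acts on $L'^*$-valued forms preserving $d_{L'^*}$, types and positivity, and the invariant forms are the pullbacks from $S$. The pullback $\omega'$ of $\omega$ is a taming form; let $\alpha'$ be given by Theorem~\ref{thm:A} on $S'$. The average $|\Gamma|^{-1}\sum_{g\in\Gamma}g^*\alpha'$ is the pullback of a form $\alpha$ on $S$. The pullback of $\omega+d_{L^*}\alpha$ is the average of the forms $g^*(\omega'+d_{L'^*}\alpha')$, each of which is $J$-invariant and positive-definite.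
\end{proof}

\section{The classes that contain a positive form}\label{sec:B}

To prove Theorem~\ref{thm:B} we list all positive pluriclosed currents when $\lambda<1/\mu$, and then show that none of them annihilates the whole cohomology.

\subsection{For $\lambda<1/\mu$ the currents are compact curves}

By \eqref{eq:average}, the part of $T$ off $D^+$ is described by a measure $\nu$ on the leaf space, a half-plane. This measure is periodic in the imaginary direction, it has finite mass on a half-strip because $T$ has finite mass near $D$, and $\Lambda$ multiplies it by $\lambda^{-1}$ while widening strips by the factor $\mu$. The mass per strip thus grows like $(\lambda\mu)^{-N}$, which contradicts finiteness when $\lambda\mu<1$.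

\begin{proposition}\label{prop:curves}
Let $\lambda<1/\mu$ and let $T\neq0$ be a positive pluriclosed $L$-valued $(1,1)$-current on $S$. Then there are finitely many compact irreducible curves $\tilde C_i\subset\tilde S$, at least one, and constants $c_i>0$ with $T(\beta)=\sum_ic_i\int_{\tilde C_i}\beta$ for all $L^*$-valued $2$-forms $\beta$.
\end{proposition}

\begin{proof}
Since $\lambda<1$, Section~\ref{sec:closed} applies, and we keep its notation.

\emph{The measure $\nu$.} Call a product of discs in $Q$ a \emph{box} if \eqref{eq:average} holds on it. Boxes cover $Q$. If two boxes intersect, comparing $\tau=dA\otimes\nu_0=dA\otimes\nu_1$ on the intersection shows that $\nu_0=\nu_1$ on $V_0\cap V_1$. So the germ at $c$ of the measure of a box through $(y,c)$ is locally constant in $y$, hence constant on the convex slice $Q_c$. The measures of all boxes therefore glue to a Radon measure $\nu$ on $w(Q)=\{\operatorname{Re}w>R_*\}$ with $T_Q=\int[Q_c]\,d\nu(c)$. The identity $\tilde F^*T_Q=\lambda^{-1}T_Q$ gives $\nu(\Lambda(A))=\lambda^{-1}\nu(A)$. The deck transformation given by a loop around $\{\zeta=0\}$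 preserves $T_Q$ and translates $w$ by $i\varpi$, with $\varpi=2\pi$, or $\varpi=2\pi\ell_2$ in type (M2); so $\nu$ is invariant under this translation. For a Borel set $I\subset(R_*,\infty)$ put $\mathcal N(I)=\nu(I+i[\eta,\eta+\varpi))$, which is independent of $\eta\in\mathbb R$ by periodicity.

\emph{Finiteness: $\mathcal N([R'',\infty))<\infty$ for some $R''>R_*$.} Take $(z_1,0)\in E\setminus(Z'\cup\{o\})$. The map $p$ is biholomorphic over a neighborhood of this point and $T$ has locally finite mass, so $T_P$ has finite mass on $O\setminus E$ for a small neighborhood $O$ of $(z_1,0)$ with $z\neq0$ on $\overline O$. In types (A) and (M1), let $\Delta_1$ be a small disc about $z_1$ and $R$ large. Then $\mathrm{ex}$ maps $G=\Delta_1\times\{\operatorname{Re}w\geq R,\ 0\le\operatorname{Im}w<2\pi\}$ injectively into $O\setminus E$, and the mass of $T_Q\wedge\frac i2dy\wedge d\bar y$ on $G$ is $|\Delta_1|\,\mathcal N([R,\infty))$. In type (M2), let $\Delta_1$ be a small disc about a value of $-\log z_1$, and $G=\Delta_1\times H_R$ with $H_R=\{\operatorname{Re}\xi_2\geq R,\ 0\le\operatorname{Im}\xi_2<2\pi\}$.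 Again $\mathrm{ex}$ maps $G$ injectively into $O\setminus E$, and $\frac i2d\xi_1\wedge d\bar\xi_1$ is the pullback of the form $|z|^{-2}\frac i2dz\wedge d\bar z$, which is bounded on $O$. The slice $Q_c$ is parametrized by $\xi_1$, and its point with coordinate $\xi_1\in\Delta_1$ lies in $G$ if and only if $c\in\ell_1\xi_1+\ell_2H_R$. By Fubini's theorem
\[
\infty>\int_GT_Q\wedge\tfrac i2d\xi_1\wedge d\bar\xi_1=\int_{\Delta_1}\mathcal N\bigl([\ell_1\operatorname{Re}\xi_1+\ell_2R,\infty)\bigr)\,dA(\xi_1)\ge|\Delta_1|\,\mathcal N([R'',\infty))
\]
for $R''=\ell_1\sup_{\Delta_1}\operatorname{Re}\xi_1+\ell_2R$.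

\emph{Vanishing.} Let $R\ge R''$. In the multiplicative types let $a_N=\mathcal N([\mu^NR,\mu^{N+1}R))$. The map $\Lambda^N$ sends $[R,\mu R)+i[0,\varpi)$ onto $[\mu^NR,\mu^{N+1}R)+i[0,\mu^N\varpi)$, which is covered by at most $\mu^N+1$ strips of height $\varpi$. So $\lambda^{-N}a_0\le(\mu^N+1)a_N\le2\mu^Na_N$, and $a_N\ge\frac12(\lambda\mu)^{-N}a_0\ge\frac12a_0$. Since $\sum a_N<\infty$, $a_0=0$. In the additive type let $a_N=\mathcal N([R+N\kappa_0,R+(N+1)\kappa_0))$ with $\kappa_0=\log(1/|t|)$. The map $\Lambda$ is a translation with real part $\kappa_0$, so $a_{N+1}=\lambda^{-1}a_N\ge a_N$, and again $a_0=0$. As $R\ge R''$ is arbitrary, $\nu=0$ on $\{\operatorname{Re}w\ge R''\}$. For large $N$, $\Lambda^N$ maps $w(Q)$ into this half-plane, because $R_*>0$; so $\nu=0$. Hence $T_P=0$, $T$ vanishes on $S\setminus D^+$, and $T=T''$ is given by \eqref{eq:Tcurve} with $h_i$ parallel.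

\emph{Lifting.} If $h_i\ne0$, the bundle $n_i^*L$ has trivial holonomy. Since $\lambda\ne1$, the holonomy of $L$ is injective on $\pi_1(S)\cong\mathbb Z$, so $\pi_1(\hat C_i)\to\pi_1(S)$ is trivial. Thus $n_i$ lifts to a generically injective map to $\tilde S$, with image a compact irreducible curve $\tilde C_i$, and $h_i$ becomes a constant $c_i>0$.
\end{proof}

\begin{proof}[Proof of the equivalence in Theorem~\ref{thm:B}]
A form as in (ii) is a taming form, so (ii) implies (i). Assume (i), with taming form $\omega$. Proposition~\ref{prop:lambda} gives $\lambda<1/\mu$, and $\int_C\Omega=\int_C\omega^{1,1}>0$ for a compact curve $C$; this is (iii). Assume (iii). By Lemma~\ref{lem:vanish}, $\Omega$ contains a $(1,1)$-form $\omega_0$. If no $\omega_0+dd^cf$ were positive-definite, the current $T$ of Lemma~\ref{lem:HB} would satisfy $0\ge T(\omega_0)=\sum c_i\int_{\tilde C_i}\Omega>0$ by Proposition~\ref{prop:curves}. So (ii) holds.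
\end{proof}

\subsection{Compact curves in $\tilde S$}

Let $(C_j)_{j\in\mathcal I}$ be the family of compact irreducible curves in $\tilde S$; $\gamma$ acts on $\mathcal I$ by $C_{\gamma j}=\gamma C_j$, and the action is free by Section~\ref{sec:kato}. If $K\subset\tilde S$ is a compact connected union of such curves, then $\gamma^NK\subset U_P$ for large $N$, and $p(\gamma^NK)$ is a point by the maximum principle. In particular $\det Dp=0$ along $\gamma^NC_j$, so $C_j$ is a component of $\tilde D^+$. Hence the family is locally finite. It has finitely many $\gamma$-orbits, since $D^+$ has finitely many components and $\gamma$ permutes transitively the components of $\tilde D^+$ over a given one.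

Recall that $C_j\cdot C_i$ is the degree of the line bundle $\mathcal O(C_i)$ on $C_j$; for $i\ne j$ it is $\ge0$, and $>0$ exactly when the curves meet. Choose a Hermitian metric on $\mathcal O(C_i)$ in which the canonical section has norm $1$ outside a compact set. Its Chern form $\eta_i$ is a closed real $(1,1)$-form with compact support, and $\int_{C_j}\eta_i=C_j\cdot C_i$.

\begin{lemma}\label{lem:compactD}
In case \emph{(b)} every irreducible component of $\tilde D$ is compact, and $\sum_{C_j\subset\tilde D}m_j\,C_j\cdot C_i=0$ for all $i\in\mathcal I$, where $m_j=m_{C_j}$ as in Lemma~\ref{lem:s}.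
\end{lemma}

\begin{proof}
Let $C'$ be a component and $x'\in C'$ a point on no other component. For large $N'$ we have $\gamma^{N'}x'\in p^{-1}(E)$, so $x=\gamma^{N'+n_0}x'\in p^{-1}(o)$ because $F^{n_0}(E)=\{o\}$. It suffices to find a compact irreducible curve in $p^{-1}(o)\subset\tilde D$ through $x$: it is a component of $\tilde D$, so it equals $\gamma^{N'+n_0}C'$.

Let $x\in W_k$ and $N\ge\max(k+2,n_0)$. Then $x\in U_N$, and the fiber $p_N^{-1}(o)$ contains the curve germ $\sigma_N(E_N)$, so it is a curve and $x$ lies on one of its components $C$. Let $C^{(m)}\subset p_{N+m}^{-1}(o)$ be the strict transform of $C$ in $X_{N+m}$. It contains $x$, because $X_{N+m}\to X_N$ is biholomorphic over $U_N$. The curve $C$ may still meet the ball $\sigma_N(\overline B)$, which is not part of $\tilde S$; we show that its strict transforms eventually leave it. By \eqref{eq:sigma}, the map $X_{n+m}\to X_n$ composed with $\sigma_{n+m}$ is $\sigma_n\circ F^m$.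

First, $\sigma_{N+n_0}(o)\notin C^{(n_0)}$. Otherwise the germ of $\sigma_{N+n_0}^{-1}(C^{(n_0)})$ at $o$ is a curve in $E_{N+n_0}=E$, which $F^{n_0}$ maps to $o$; then $C^{(n_0)}\to C$ is constant on a nonempty open set, while it is injective off a finite set. Next, the map $X_{N+n_0+m}\to X_{N+n_0}$ sends $C^{(n_0+m)}$ into $C^{(n_0)}$ and $\sigma_{N+n_0+m}(\overline B)$ onto $\sigma_{N+n_0}(F^m(\overline B))$, which for large $m$ is disjoint from the compact set $C^{(n_0)}$. Then $C^{(n_0+m)}\subset U_{N+n_0+m}\subset U$ is the required curve.

For the formula, pair Lemma~\ref{lem:s}(3) with $\eta_i$: the left side gives $\frac1{2\pi}\int(-s)\,dd^c\eta_i=0$, since a closed real $(1,1)$-form is also $d^c$-closed, and the right side gives $\sum m_j\int_{C_j}\eta_i$.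
\end{proof}

\subsection{Existence of classes}

\begin{proposition}\label{prop:exist}
If $\lambda<1/\mu$, there is $\Omega\in H^2(M,L^*)$ with $\int_{C_j}\Omega>0$ for all $j\in\mathcal I$.
\end{proposition}

With the equivalence proved above, this completes the proof of Theorem~\ref{thm:B}.

\begin{proof}
If $\mathcal I=\emptyset$ any class works. Otherwise let $\mathcal I_0\subset\mathcal I$ be a finite set of orbit representatives. Since $\int_{\gamma C}\Omega=\lambda\int_C\Omega$, positivity on $\mathcal I_0$ suffices. Gordan's theorem says: given finitely many linear functionals on a real vector space, either some vector makes all of them positive, or a combination with coefficients $\ge0$, not all zero, vanishes. Suppose then that $\sum_{j\in\mathcal I_0}x_j\int_{C_j}\Omega=0$ for all $\Omega$, with $x_j\ge0$ not all zero. Extend $x$ to $\mathcal I$ by $x_{\gamma j}=\lambda^{-1}x_j$. The locally finite sum $\beta_i=\sum_{k\in\mathbb Z}\lambda^{-k}(\gamma^k)^*\eta_i$ is closed and satisfies $\gamma^*\beta_i=\lambda\beta_i$, so it represents a class in $H^2(M,L^*)$. Therefore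
\begin{equation}\label{eq:one}
0=\sum_{j\in\mathcal I_0}\sum_kx_j\lambda^{-k}\int_{\gamma^kC_j}\eta_i=\sum_{j\in\mathcal I}x_j\,C_j\cdot C_i\qquad(i\in\mathcal I).
\end{equation}
We show that $x=0$. Consider the locally finite graph on $\mathcal I$ in which $i\ne j$ are joined when $C_i\cap C_j\neq\emptyset$, and let $\mathcal K$ be a connected component. For $i\in\mathcal K$ only indices $j\in\mathcal K$ contribute to \eqref{eq:one}.

\emph{$\mathcal K$ finite.} For large $N$ the compact set $\gamma^N\bigcup_{\mathcal K}C_j$ lies in one fiber $p^{-1}(y_0)$ and in some $U_{N'}\subset X_{N'}$. Its curves are components of $p_{N'}^{-1}(y_0)$, so their intersection matrix is negative definite, and \eqref{eq:one} gives $x=0$ on $\mathcal K$.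

\emph{$\mathcal K$ infinite.} There is no finite matrix to appeal to. In Example~\ref{ex:three}(1), every compact curve is moved by some $\gamma^N$ into $p^{-1}(0)$, whose part in $W_k$ lies in $\Pi^{-1}(\{\zeta=0\})\subset C_{k-1}\cup C_k$; so $\mathcal I$ is the chain, and \eqref{eq:one} reads $x_{k-1}-2x_k+x_{k+1}=0$ with $x_k=\lambda^{-k}x_0$, that is, $(\lambda-1)^2x_0=0$. The equation says that $x$ is a harmonic function on the graph. Its flux $x_{k+1}-x_k$ is then independent of $k$, and also multiplied by $\lambda^{-1}$ under the shift, so it is zero. We carry out this argument in general, after dividing by the known solution $m_j$.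

Since there are finitely many orbits, $j,\gamma^lj\in\mathcal K$ for some $j$ and $l\ge1$, so $\gamma^l\mathcal K=\mathcal K$. Let $l\geq1$ be minimal, so that $\gamma^l$ generates the stabilizer of $\mathcal K$. Two elements of $\mathcal K$ in the same $\gamma$-orbit differ by an element of the stabilizer, so $\mathcal K$ has finitely many $\gamma^l$-orbits of vertices and, being locally finite, of edges. Given $i\in\mathcal K$, take a finite connected subgraph $\mathcal K_0$ containing $i$, $j$ and $\gamma^lj$. For large $N$, $p$ maps $\gamma^N\bigcup_{\mathcal K_0}C$ to a point $y_0$, and $y_0=p(\gamma^{N+l}C_j)=F^l(y_0)$, so $y_0=o$. Hence $p^{-1}(o)\neq\emptyset$, we are in case (b), and $C_i\subset\tilde D$.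

Put $y_j=x_j/m_j\ge0$ and $c_{ij}=m_im_j\,C_i\cdot C_j$ for $i\neq j$ in $\mathcal K$. Then $c_{ij}=c_{ji}\ge0$, with $c_{ij}>0$ exactly on edges, and
\[
y_{\gamma^lj}=\varrho^l\,y_j,\quad\varrho=(\lambda\mu)^{-1}>1,\qquad c_{\gamma^li,\gamma^lj}=\mu^{2l}c_{ij}.
\]
For $i\in\mathcal K$, subtract $y_i$ times the formula of Lemma~\ref{lem:compactD} from \eqref{eq:one} and multiply by $m_i$. The term $j=i$ cancels, and
\begin{equation}\label{eq:two}
\sum_{j\in\mathcal K,\ j\ne i}c_{ij}(y_j-y_i)=0\qquad(i\in\mathcal K).
\end{equation}
If some $y_i=0$, then \eqref{eq:two} gives $y=0$ at the neighbors of $i$, so $y\equiv0$ on $\mathcal K$. Suppose $y>0$ on $\mathcal K$. Call $A\subset\mathcal K$ \emph{inner} if for each $j\in\mathcal K$ we have $\gamma^{ln}j\in A$ for all $n\gg0$ and $\gamma^{ln}j\notin A$ for all $n\ll0$. In each orbit of edges only finitely many join $A$ to its complement, so the flux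
\[
\Phi(A)=\sum_{i\notin A,\ j\in A}c_{ij}(y_j-y_i)
\]
is a finite sum. Adding a vertex $e\notin A$ to $A$ removes the terms $c_{ej}(y_j-y_e)$, $j\in A$, and creates the terms $c_{ie}(y_e-y_i)$, $i\notin A\cup\{e\}$; the total change is $\sum_{i\ne e}c_{ie}(y_e-y_i)=0$ by \eqref{eq:two}. Two inner sets $A,A'$ differ by finitely many vertices, so $\Phi(A)=\Phi(A\cup A')=\Phi(A')$. On the other hand $\gamma^lA$ is inner and $\Phi(\gamma^lA)=(\mu^2\varrho)^l\Phi(A)$ with $\mu^2\varrho=\mu/\lambda>1$. Hence $\Phi=0$ on inner sets. For $a>0$ the set $\{y>a\}$ is inner because $\varrho>1$, and its flux is a sum of strictly positive terms, one for each edge with $y_i\le a<y_j$. So no such edge exists for any $a>0$, and $y$ is constant on the connected graph $\mathcal K$. This contradicts $y_{\gamma^lj}=\varrho^ly_j$.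

Thus $x=0$ on every component, contrary to the choice of $x$.
\end{proof}

\begin{remark}
Theorem~\ref{thm:B} shows that $\gamma$ and $\mu$ do not depend on the shell or on the coordinates. The set of bundles $L$ that carry a taming form depends only on $S$. It is $\{\lambda<1/\mu\}$ when holonomy is measured by $\gamma$, and it would be $\{\lambda>\mu\}$ when measured by the other generator $\gamma^{-1}$. For the surfaces (1), (2), (3) of Example~\ref{ex:three} it is given by $\lambda<1$, $\lambda<\frac{\sqrt5-1}2$ and $\lambda<\frac12$.
\end{remark}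

\begin{thebibliography}{9}

\bibitem{ABD}
V.~Apostolov, M.~Bailey and G.~Dloussky,
\emph{From locally conformally K\"ahler to bi-Hermitian structures on non-K\"ahler complex surfaces},
arXiv:1307.3660 (2013).

\bibitem{Dloussky}
G.~Dloussky,
\emph{Structure des surfaces de Kato},
1984.

\bibitem{Kato}
Ma.~Kato,
\emph{Compact complex manifolds containing ``global'' spherical shells},
1977.

\end{thebibliography}
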